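\title{Three-trade robustness characterizes weighted games with three types of voters}

\begin{abstract}
A simple game is $k$-trade robust if no redistribution of voters among at most $k$ winning coalitions makes all of them losing. Weighted games are $k$-trade robust for every $k$. We prove that a $3$-trade robust simple game whose voters fall into three classes of interchangeable voters is weighted; in particular, every $3$-trade robust complete simple game with three types of voters is weighted. The proof reduces the failure of weightedness to configurations of at most four lattice points and excludes them by descent and by an argument in a finite group attached to a lattice triangle. We also show that the constant $3$ cannot be lowered to $2$ and that the statement fails for every number of types $t\ge 4$.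
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $N$ be a finite set of \emph{voters}; its subsets are \emph{coalitions}. A \emph{simple game} on $N$ is a family $\mathcal W\subseteq 2^N$ of \emph{winning} coalitions such that $\emptyset\notin\mathcal W$, $N\in\mathcal W$, and every superset of a winning coalition is winning. The other coalitions are \emph{losing}. The game is \emph{weighted} if there are weights $w_u\ge0$ ($u\in N$) and a quota $q>0$ such that $S$ wins if and only if $w(S):=\sum_{u\in S}w_u\ge q$.

To show that a game is not weighted, one looks for a redistribution of voters. A \emph{trading transform of length $j$} is a pair of sequences of coalitions $(X_1,\dots,X_j;Y_1,\dots,Y_j)$, repetitions allowed, such that every voter belongs to exactly as many of the $X_i$ as of the $Y_i$. We call it \emph{forbidden} if all $X_i$ win and all $Y_i$ lose, and the game is \emph{$k$-trade robust} if it has no forbidden transform of length $j\le k$. In a weighted game a forbidden transform would give $jq\le\sum_i w(X_i)=\sum_i w(Y_i)<jq$, so weighted games are $k$-trade robust for every $k$. For instance, the game on $\{1,2,3,4\}$ in which a coalition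 wins when it contains $\{1,2\}$ or $\{3,4\}$ is not weighted, because $(\{1,2\},\{3,4\};\{1,3\},\{2,4\})$ is forbidden. A transform of length $1$ has $X_1=Y_1$, so every game is $1$-trade robust. The parameter $k$ thus measures how long an exchange one is prepared to examine, and one asks for classes of games in which short exchanges already decide weightedness.

For voters $u,v$ write $u\succeq v$ if, for every $S\subseteq N\setminus\{u,v\}$, $S\cup\{v\}\in\mathcal W$ implies $S\cup\{u\}\in\mathcal W$: voter $u$ is at least as useful as $v$. The relation $\succeq$ is reflexive and transitive (Lemma~\ref{lem:order}). The game is \emph{complete} if any two voters are comparable. The equivalence classes of the relation $u\sim v$, defined by $u\succeq v$ and $v\succeq u$, are the \emph{types}, and $t$ is their number. Whether a coalition wins depends only on how many voters of each type it contains, so $t$ is the dimension in which the game lives. The following question is posed in \cite{FFK}: \emph{is every $3$-trade robust complete simple game with $t=3$ types of voters weighted?} The answer is yes.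

\begin{theorem}\label{thm:main}
Let $(N,\mathcal W)$ be a $3$-trade robust simple game whose voters are partitioned into three classes such that whether a coalition wins depends only on how many members it has in each class. Then the game is weighted. In particular, every $3$-trade robust complete simple game with $t=3$ types is weighted.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $k(t)$ be the least positive integer $k$ (or $\infty$ if there is none) such that every $k$-trade robust complete simple game with exactly $t$ types is weighted. Then $k(1)=1$, $k(2)=2$, $k(3)=3$, and $k(t)\ge4$ for all $t\ge4$.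
\end{theorem}

Thus a complete game with three types is weighted if and only if it is $3$-trade robust, the number $3$ cannot be replaced by $2$, and the statement fails for every $t\ge4$.

Two considerations pull the guess in opposite directions. Record a coalition by its \emph{profile}, the vector of the numbers of its members in each class; the game becomes a coloring of the lattice points of a box, and weightedness means that a hyperplane separates the two colors. If a losing profile is the midpoint of two winning ones, or the centroid of three, and no other lattice points interfere, then the shortest forbidden transform has length $2$ or $3$ (Section~\ref{sec:exceptional}); this suggests $k(t)=t$ for small $t$. On the other hand, linear programming duality turns the failure of separation into a relation with rational coefficients, and the length of the transform that it produces is their common denominator, on which duality gives no bound (Remark~\ref{rem:long}). The content of Theorem~\ref{thm:main} is that a large denominator comes with further lattice points near the configuration, and that whichever color such a point has, it yields either a short forbidden transform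 or a smaller configuration.

Section~\ref{sec:profiles} passes to profiles, Section~\ref{sec:exceptional} gives the examples for $t=2,3$, and Section~\ref{sec:reflect} shows the descent by hand for two classes. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to three planar configurations: segments, crossings and triangles. The first two are excluded in Section~\ref{sec:segcross} with transforms of length $2$, the third in Section~\ref{sec:triangles} with transforms of length $3$. Section~\ref{sec:upper} collects the upper bounds, and Section~\ref{sec:four} treats $t\ge4$.

\section{Profiles and trades}\label{sec:profiles}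

\begin{lemma}\label{lem:order}
In every simple game:
\begin{enumerate}
\item[(a)] $\succeq$ is reflexive and transitive;
\item[(b)] whether a coalition wins depends only on how many voters of each type it contains;
\item[(c)] if the game is $2$-trade robust, it is complete.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Reflexivity is immediate. Let $u\succeq v\succeq z$ be distinct voters, let $S\subseteq N\setminus\{u,z\}$, and let $S\cup\{z\}$ win. If $v\notin S$, then $S\cup\{v\}$ wins, and then $S\cup\{u\}$ wins. If $S=T\cup\{v\}$ with $v\notin T$, replace $v$ by $u$ in $T\cup\{v,z\}$ and then $z$ by $v$: the coalitions $T\cup\{u,z\}$ and $T\cup\{u,v\}=S\cup\{u\}$ win.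

(b) If $S\ne S'$ have equally many voters of each type, there are $u\in S\setminus S'$ and $v\in S'\setminus S$ of the same type. Replacing $u$ by $v$ in $S$ does not change the outcome and reduces $|S\setminus S'|$.

(c) If $u,v$ are incomparable, there are $S,T\subseteq N\setminus\{u,v\}$ such that $S\cup\{v\}$ and $T\cup\{u\}$ win while $S\cup\{u\}$ and $T\cup\{v\}$ lose. These four coalitions form a forbidden transform of length $2$.
\end{proof}

Part (b) shows that the second statement of Theorem~\ref{thm:main} follows from the first. Part (c) explains why completeness does not appear among the hypotheses of the first.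

Let $N=N_1\sqcup\dots\sqcup N_t$ be a partition into classes such that winning depends only on the profile $(|S\cap N_1|,\dots,|S\cap N_t|)$ of a coalition $S$. From now on classes may be empty. Put $n_i=|N_i|$, $\mathbf n=(n_1,\dots,n_t)$ and $P=\mathbb Z^t\cap\prod_i[0,n_i]$, and let $W$ and $L$ be the sets of winning and losing profiles, so that $P=W\sqcup L$. We call any partition $P=W\sqcup L$ a \emph{coloring}. With $\le$ the coordinatewise order, consider for $j\ge1$ the condition
\begin{itemize}
\item[$(\mathrm T_j)$] there are no $x^1,\dots,x^j\in W$ and $y^1,\dots,y^j\in L$ with $\sum_i x^i\le\sum_i y^i$.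
\end{itemize}
Condition $(\mathrm T_1)$ says that $x\in W$ and $x\le x'\in P$ imply $x'\in W$. This is monotonicity, and it holds in every simple game: add voters to a coalition with profile $x$ until its profile is $x'$. The inequality in $(\mathrm T_j)$, in place of an equation, will let us move points that fall outside the box back into it.

\begin{lemma}\label{lem:trade}
The game has a forbidden transform of length $j$ if and only if $(\mathrm T_j)$ fails. In particular, a $k$-trade robust game satisfies $(\mathrm T_1),\dots,(\mathrm T_k)$.
\end{lemma}

\begin{proof}
The profiles of a forbidden transform satisfy $\sum x^i=\sum y^i$. Conversely, let $\sum x^i\le\sum y^i$ with $x^i\in W$, $y^i\in L$. If the inequality is strict in some coordinate, some $y^i$ is positive there; lower that entry by $1$. By $(\mathrm T_1)$ the profile stays losing. After finitely many steps $\sum x^i=\sum y^i$.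

It remains to choose coalitions so that each individual voter is used equally often on both sides. Fix a nonempty class with voters $v_0,\dots,v_{m-1}$, indices read modulo $m$, and let $\xi_1,\dots,\xi_j\le m$ be the coordinates of $x^1,\dots,x^j$ for this class. Give $X_1$ the voters $v_0,\dots,v_{\xi_1-1}$, give $X_2$ the next $\xi_2$ voters in cyclic order, and so on. Each $X_i$ receives distinct voters because $\xi_i\le m$, and $v_r$ is used once for each integer in $[0,\sum_i\xi_i)$ congruent to $r$ modulo $m$. This number depends only on the total $\sum_i\xi_i$, so the same rule applied to the $y^i$ uses $v_r$ equally often. Doing this in every class gives a forbidden transform of length $j$.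
\end{proof}

The \emph{dual} of a coloring $(W,L)$ is the coloring $\hat W=\{\mathbf n-y:y\in L\}$, $\hat L=\{\mathbf n-x:x\in W\}$: reflect the box in its center and exchange the colors. Since $\sum(\mathbf n-y^i)\le\sum(\mathbf n-x^i)$ is equivalent to $\sum x^i\le\sum y^i$, a coloring satisfies $(\mathrm T_j)$ if and only if its dual does.

\section{Games with one exceptional profile}\label{sec:exceptional}

All lower bounds come from one construction: take a weighted game and declare a single profile of weight equal to the quota to be losing. Let $w_1,\dots,w_t$ be distinct positive numbers, let $n_1,\dots,n_t\ge1$, let $0<\tau<w\cdot\mathbf n$, put $F=\{x\in P:w\cdot x=\tau\}$, and let $p\in F$. Let $\mathcal G(w,\mathbf n,\tau,p)$ be the game with classes of sizes $n_i$ in which a coalition with profile $x$ wins if $w\cdot x>\tau$, or if $w\cdot x=\tau$ and $x\ne p$.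

\begin{lemma}\label{lem:exc}
\begin{enumerate}
\item[(a)] $\mathcal G(w,\mathbf n,\tau,p)$ is a complete simple game.
\item[(b)] It has a forbidden transform of length $j$ if and only if $jp$ is a sum of $j$ elements of $F\setminus\{p\}$, repetitions allowed.
\item[(c)] Suppose that whenever $w_i>w_l$ are consecutive in the ordering of the weights, some $x\in F\setminus\{p\}$ has $x_i\ge1$ and $x_l<n_l$. Then the game has exactly $t$ types.
\end{enumerate}
\end{lemma}

\begin{proof}
Give each voter of class $i$ the weight $w_i$. Winning coalitions have weight $\ge\tau$ and losing ones have weight $\le\tau$.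

(a) The empty coalition has weight $0<\tau$ and $N$ has weight $>\tau$. Adding a voter to a winning coalition, or replacing one of its voters by a strictly heavier one, gives weight $>\tau$. So the game is monotone and a heavier voter is $\succeq$ a lighter one; voters of the same class are equivalent.

(b) In a forbidden transform $j\tau\le\sum w(X_i)=\sum w(Y_i)\le j\tau$, so all coalitions have weight $\tau$: the $Y_i$ have profile $p$ and the $X_i$ have profiles in $F\setminus\{p\}$. The converse is Lemma~\ref{lem:trade}.

(c) Take a coalition with the winning profile $x$, a member $u$ of class $i$ and a nonmember $v$ of class $l$. Replacing $u$ by $v$ gives weight $<\tau$, so $v\not\succeq u$. If a voter $v'$ were equivalent to a strictly heavier voter $u'$, take $u$ in the class of $u'$ and $v$ in the next lighter class; then $v\succeq v'\succeq u'\succeq u$, which was just excluded. So the types are the classes.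
\end{proof}

\begin{example}[a midpoint; $k(2)\ge2$]\label{ex:two}
Take $w=(2,1)$, $\mathbf n=(2,4)$, $\tau=4$. Then $F=\{(2,0),(1,2),(0,4)\}$; let $p=(1,2)$. Since $(2,0)+(0,4)=2p$, the game is not weighted. The profile $(2,0)$ satisfies the condition of Lemma~\ref{lem:exc}(c), so there are two types. Like every game, it is $1$-trade robust.
\end{example}

\begin{example}[a centroid; $k(3)\ge3$]\label{ex:three}
Take $w=(5,7,8)$, $\mathbf n=(5,5,5)$, $\tau=40$. For $x_3=5,4,3,2,1,0$ the equation $5x_1+7x_2=40-8x_3$ has right side $0,8,16,24,32,40$. Reduction modulo $5$ forces $x_2\equiv0,4,3,2,1,0$ respectively, and together with $0\le x_1,x_2\le5$ this leaves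
\[
F=\{(0,0,5),\ (2,2,2),\ (5,1,1),\ (1,5,0)\}.
\]
Let $p=(2,2,2)$. The first coordinates $0,5,1$ of the other three profiles have pairwise sums $0,1,2,5,6,10$, never $4$, so the game is $2$-trade robust. But $(0,0,5)+(5,1,1)+(1,5,0)=3p$, so it is not weighted. For Lemma~\ref{lem:exc}(c) use $(0,0,5)$ for the weights $8>7$ and $(1,5,0)$ for the weights $7>5$: there are three types.
\end{example}

\section{Shortening a trade by reflection}\label{sec:reflect}

The mechanism of the proof is visible with two classes. Let $\mathbf n=(7,4)$ and suppose that $a=(0,4)$ and $c=(7,0)$ win while $p=(2,3)$ loses. The point $p$ lies above the segment from $a$ to $c$, whose height at $x_1=2$ is $20/7$. Clearing the denominator gives $5a+2c=(14,20)\le(14,21)=7p$, a violation of $(\mathrm T_7)$, so the game is not weighted. These three profiles alone violate no $(\mathrm T_j)$ with $j\le3$: the inequality $ma+(j-m)c\le jp$ means $5j/7\le m\le3j/4$, and for $j=1,2,3$ this interval contains no integer.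

A short violation needs a fourth profile, and there is only one candidate for an exact exchange with $a$, $c$ and $p$, namely $r=a+c-p=(5,1)$, the reflection of $p$ in the midpoint of the segment. If $r$ loses, then $a+c=p+r$ violates $(\mathrm T_2)$. If $r$ wins, we have gained a winning point \emph{below} the segment (the height at $x_1=5$ is $8/7$), because $p$ was above it. Hence $p$ is also above the shorter segment from $a$ to $r$, and we repeat. The next reflection is $r'=a+r-p=(3,2)$; if it loses, $(\mathrm T_2)$ fails; if it wins, reflect again to $r''=a+r'-p=(1,3)$. Now $r''\le p$, so $r''$ loses by monotonicity, and $a+r'=(3,6)=p+r''$ violates $(\mathrm T_2)$. In every branch there is a forbidden transform of length $2$.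

The general proof follows this pattern: form an integral affine combination of the given points that stays inside the configuration; one color for it gives a short violation, the other gives a smaller configuration.

\section{Reduction to configurations of at most four profiles}\label{sec:reduction}

From here to the end of Section~\ref{sec:triangles}, $t=3$ and $(W,L)$ is a coloring of $P\subset\mathbb Z^3$. For $x\in\mathbb R^3$ call $\pi x=(x_1,x_2)$ the \emph{shadow} and $x_3$ the \emph{height}, and put $n=n_3$. We look for a separating plane that is a graph over the shadow plane: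
\begin{equation}\label{eq:sep}
h:\mathbb R^2\to\mathbb R\ \text{affine},\qquad x_3\ge h(\pi x)\ \ (x\in W),\qquad y_3<h(\pi y)\ \ (y\in L).
\end{equation}
The gain is one dimension: the obstructions to \eqref{eq:sep} are governed by affine relations among points of the plane rather than of space. Nothing is lost: if class weights $\omega_i\ge0$ and a quota represent the game, one may increase $\omega_3$ slightly, since the finitely many inequalities for $L$ are strict, and then scale it to $1$. The slopes of $h$ may have the wrong sign, but monotonicity repairs this.

\begin{lemma}\label{lem:weights}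
If the coloring comes from a simple game and \eqref{eq:sep} has a solution, then the game is weighted.
\end{lemma}

\begin{proof}
Write $h(z)=q-\omega_1z_1-\omega_2z_2$ and $\omega_3=1$, so that $x\in W$ if and only if $\omega\cdot x\ge q$. Let $J=\{i:\omega_i<0\}$ and $q'=q-\sum_{i\in J}\omega_in_i\ge q$. If $x\in W$, raising the coordinates in $J$ to $n_i$ keeps it winning, so $\sum_{i\notin J}\omega_ix_i+\sum_{i\in J}\omega_in_i\ge q$, that is, $\sum_{i\notin J}\omega_ix_i\ge q'$. If $x\in L$, lowering the coordinates in $J$ to $0$ keeps it losing, so $\sum_{i\notin J}\omega_ix_i<q\le q'$. Hence the weights $\max(\omega_i,0)$ for the voters of class $i$ and the quota $q'$ represent the game, and $q'>0$ because $0\in L$.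
\end{proof}

For distinct points $z,z'$ we write $(z,z')$ for the open segment between them.

\begin{definition}\label{def:bad}
\begin{itemize}
\item A \emph{bad segment} $(a,c;p)$ consists of $a,c\in W$ and $p\in L$ with $\pi a\ne\pi c$, $\pi p\in(\pi a,\pi c)$ and $p_3\ge h(\pi p)$, where $h$ is the affine function on the line through $\pi a,\pi c$ with $h(\pi a)=a_3$, $h(\pi c)=c_3$.
\item A \emph{bad crossing} $(a,c;b,d)$ consists of $a,c\in W$ and $b,d\in L$, no three shadows collinear, such that for some $\lambda,\mu\in(0,1)$
\[
\lambda\pi a+(1-\lambda)\pi c=\mu\pi b+(1-\mu)\pi d,\qquad \lambda a_3+(1-\lambda)c_3\le\mu b_3+(1-\mu)d_3 .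
\]
\item A \emph{bad triangle} $(a,b,c;p)$ consists of $a,b,c\in W$ with noncollinear shadows and $p\in L$ with $\pi p$ in the interior of the triangle $\pi a\,\pi b\,\pi c$ and $p_3\ge h(\pi p)$, where $h$ is the affine function on $\mathbb R^2$ with $h(\pi a)=a_3$, $h(\pi b)=b_3$, $h(\pi c)=c_3$.
\end{itemize}
\end{definition}

In each case a convex combination of losing points lies on or vertically above a convex combination of winning points. We use Motzkin's transposition theorem \cite[\S7.8]{Schrijver}: \emph{for real matrices $A,B$ and vectors $b,c$, the system $Au<b$, $Bu\le c$ has a solution $u$ if and only if all row vectors $\mu,\lambda\ge0$ with $\mu A+\lambda B=0$ satisfy $\mu b+\lambda c\ge0$, with strict inequality when $\mu\ne0$.}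

\begin{lemma}\label{lem:four}
Let $(W,L)$ satisfy $(\mathrm T_1)$ and suppose that \eqref{eq:sep} has no solution. Then $(W,L)$ or its dual has a bad segment, a bad crossing or a bad triangle.
\end{lemma}

\begin{proof}
For $x\in P$ let $\bar x=(x_1,x_2,1)$. Writing $h(\pi x)=u\cdot\bar x$ with $u\in\mathbb R^3$, condition \eqref{eq:sep} is the system $-\bar y\cdot u<-y_3$ ($y\in L$), $\bar x\cdot u\le x_3$ ($x\in W$). It is infeasible, so there are $\lambda_x\ge0$, $\mu_y\ge0$ with $\sum\lambda_x\bar x=\sum\mu_y\bar y$ and either $\sum\lambda_xx_3<\sum\mu_yy_3$, or $\mu\ne0$ and $\sum\lambda_xx_3\le\sum\mu_yy_3$. The last coordinate gives $\sum\lambda_x=\sum\mu_y$, so $\mu=0$ forces $\lambda=0$, which satisfies neither alternative. Hence $\mu\neq0$, and after scaling the set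
\[
Q=\Bigl\{(\lambda,\mu)\ge0:\ \sum\lambda_x\bar x=\sum\mu_y\bar y,\ \ \sum\mu_y=1\Bigr\}
\]
contains a point where $\Phi=\sum\mu_yy_3-\sum\lambda_xx_3$ is $\ge0$. On $Q$ we have $\sum\lambda_x=\sum\mu_y=1$, so $Q$ is a polytope, and the linear function $\Phi$ attains its maximum at a vertex $(\lambda,\mu)$. Let $A=\{x:\lambda_x>0\}$ and $B=\{y:\mu_y>0\}$; both are nonempty, and $\Phi(\lambda,\mu)\ge0$.

Call a pair $(\nu,\kappa)$ of real vectors supported on $A$ and $B$ a \emph{relation} if $\sum\nu_x\bar x=\sum\kappa_y\bar y$. If a relation has $\sum\kappa_y=0$, then $(\lambda,\mu)\pm\varepsilon(\nu,\kappa)\in Q$ for small $\varepsilon>0$, so $(\nu,\kappa)=0$ because $(\lambda,\mu)$ is a vertex. Applying this to $(\nu,\kappa)-(\sum\kappa_y)(\lambda,\mu)$, we see that every relation is a multiple of $(\lambda,\mu)$, all of whose coefficients on $A\cup B$ are nonzero. So no nonzero relation omits a point of $A\cup B$: the shadows of every proper subfamily of $A\cup B$ are affinely independent. At most three points of the plane are affinely independent, so $|A|+|B|\le4$.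

If $|A|=|B|=1$, then $x\in W$ and $y\in L$ have the same shadow and $x_3\le y_3$, contrary to $(\mathrm T_1)$. If $(|A|,|B|)=(2,1)$, the two shadows from $A$ are distinct and the relation together with $\Phi\ge0$ describes a bad segment. In the same way $(2,2)$ gives a bad crossing and $(3,1)$ a bad triangle, since any three shadows are noncollinear. If $|A|=1$ and $|B|\in\{2,3\}$, apply $x\mapsto\mathbf n-x$: the points $\mathbf n-y$ ($y\in B$) lie in $\hat W$, the point $\mathbf n-x$ lies in $\hat L$, the relation among the shadows is preserved, and $n-x_3\ge\sum\mu_y(n-y_3)$. This is a bad segment or a bad triangle of the dual.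
\end{proof}

\begin{remark}\label{rem:long}
The coefficients $(\lambda,\mu)$ at the vertex are the unique solution of a linear system with integer entries, hence rational. With $j$ a common denominator, $j\lambda_x$ copies of each $x\in A$ and $j\mu_y$ copies of each $y\in B$ violate $(\mathrm T_j)$. So a game with three classes that is not weighted has a forbidden transform of some length, but this argument does not bound the length.
\end{remark}

Since the conditions $(\mathrm T_j)$ pass to the dual, it suffices to show that no coloring satisfying $(\mathrm T_1)$, $(\mathrm T_2)$, $(\mathrm T_3)$ has a bad configuration. One difficulty is common to all cases. The auxiliary point must lie in $P$, since otherwise it has no color. Its shadow will be placed in the convex hull of the given shadows, hence in $[0,n_1]\times[0,n_2]$, but its height may leave $[0,n]$. We then truncate the height, and check that the truncation goes in the direction permitted by the inequality in $(\mathrm T_j)$.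

\section{Segments and crossings}\label{sec:segcross}

\begin{proposition}\label{prop:seg}
A coloring satisfying $(\mathrm T_1)$ and $(\mathrm T_2)$ has no bad segment.
\end{proposition}

\begin{proof}
Otherwise choose a bad segment $(a,c;p)$ with $|\pi a-\pi c|$ minimal; there are finitely many. Let $h$ be as in Definition~\ref{def:bad}, so $0\le h\le n$ on $[\pi a,\pi c]$. Let $\ell=p_3-h(\pi p)\ge0$ and $r=a+c-p\in\mathbb Z^3$. The shadow $\pi r$ is the reflection of $\pi p$ in the midpoint of the segment, so $\pi r\in(\pi a,\pi c)$, and
\[
r_3=h(\pi a)+h(\pi c)-h(\pi p)-\ell=h(\pi r)-\ell .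
\]
Put $r^*=(\pi r,\max(r_3,0))$. Then $0\le r_3^*\le h(\pi r)\le n$, so $r^*\in P$. If $r^*\in L$, then $a+c=p+r\le p+r^*$ contradicts $(\mathrm T_2)$. So $r^*\in W$. If $\pi r=\pi p$, then $r^*_3\le h(\pi p)\le p_3$ gives $r^*\le p$, contrary to $(\mathrm T_1)$. Otherwise $\pi p$ lies in $(\pi a,\pi r)$ or in $(\pi r,\pi c)$, say the first. The affine function interpolating the heights of $a$ and $r^*$ is $\le h$ at both endpoints, hence at $\pi p$. So $(a,r^*;p)$ is a shorter bad segment, a contradiction.
\end{proof}

For a crossing $(a,c;b,d)$ the natural auxiliary points complete a parallelogram: $b+d-a$, $b+d-c$, $a+c-b$ or $a+c-d$. The difficulty is that such a point may fall outside the quadrilateral. The next lemma shows that it falls inside if we subtract the vertex with the largest coefficient among $\lambda,1-\lambda,\mu,1-\mu$; see Figure~\ref{fig:cross}.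

\begin{lemma}\label{lem:quad}
Let $a,b,c,d\in\mathbb R^2$, no three collinear, and let $o=\lambda a+(1-\lambda)c=\mu b+(1-\mu)d$ with $1>\lambda\ge\mu\ge\frac12$. Put $e=b+d-a$.
\begin{enumerate}
\item[(a)] $e$ lies in the closed triangle $o\,c\,d$.
\item[(b)] If $\mu=\frac12$, then $e\in(o,c)$ or $e=c$.
\item[(c)] If $\mu>\frac12$, then the open segments $(a,c)$ and $(b,e)$ meet, no three of $a,b,c,e$ are collinear, and $|\det(c-a,e-b)|=\mu\,|\det(c-a,d-b)|$.
\end{enumerate}
\end{lemma}

\begin{proof}
Take $o$ as origin and let $u=c-a$, $v=d-b$. These vectors are linearly independent, since the lines $ac$ and $bd$ meet at $o$ and are distinct. We have $a=-(1-\lambda)u$, $c=\lambda u$, $b=-(1-\mu)v$, $d=\mu v$, so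
\[
e=(1-\lambda)u+(2\mu-1)v=\xi c+\eta d,\qquad \xi=\frac{1-\lambda}{\lambda}\in(0,1],\quad \eta=\frac{2\mu-1}{\mu}\in[0,1),
\]
and $\xi+\eta=1+\frac1\lambda-\frac1\mu\le1$ because $\lambda\ge\mu$. This proves (a), and (b) is the case $\eta=0$.

For (c) let $\theta=(1-\mu)/\mu\in(0,1)$. The point $o'=(1-\theta)b+\theta e$ has $v$-coordinate $-(1-\theta)(1-\mu)+\theta(2\mu-1)=-(1-\mu)+\theta\mu=0$ and $u$-coordinate $\theta(1-\lambda)$, which lies in $(0,\lambda)$ since $1-\lambda\le\lambda$. So $o'\in(a,c)\cap(b,e)$. The points $b$ and $e$ are off the line $ac$ because their $v$-coordinates are nonzero, and the line $be$ meets the line $ac$ only at $o'\ne a,c$; so no three of the four points are collinear. Finally $e-b=(1-\lambda)u+\mu v$, whence $\det(u,e-b)=\mu\det(u,v)$.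
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\fill[gray!15] (0,0)--(3,0)--(1,2)--cycle;
\draw (-1,0)--(3,0);
\draw (-0.5,-1)--(1,2);
\draw[dotted] (-0.5,-1)--(-1,0)--(1,2)--(1.5,1);
\draw[dashed,thick] (-0.5,-1)--(1.5,1);
\fill (-1,0) circle (1.8pt) node[left] {$a$};
\fill (3,0) circle (1.8pt) node[right] {$c$};
\draw[fill=white] (-0.5,-1) circle (1.8pt) node[below] {$b$};
\draw[fill=white] (1,2) circle (1.8pt) node[above] {$d$};
\draw[fill=white] (1.5,1) circle (1.8pt) node[right] {$e$};
\node[above left] at (0,0) {$o$};
\end{tikzpicture}
\caption{Segments $ac$ and $bd$ crossing at $o=\frac34a+\frac14c=\frac23b+\frac13d$. The point $e=b+d-a$ completes the parallelogram $a,b,e,d$ and lies in the shaded triangle $o\,c\,d$. The segment $be$ again crosses $ac$, and the quadrilateral with diagonals $ac$, $be$ has $\frac23$ of the area of the one with diagonals $ac$, $bd$.}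
\label{fig:cross}
\end{figure}

\begin{proposition}\label{prop:cross}
A coloring satisfying $(\mathrm T_1)$ and $(\mathrm T_2)$ has no bad crossing.
\end{proposition}

\begin{proof}
Call $|\det(\pi c-\pi a,\pi d-\pi b)|$, twice the area of the quadrilateral of shadows, the \emph{size} of a bad crossing $(a,c;b,d)$. Suppose that bad crossings exist and take one of minimal size, naming the points within each pair so that $\lambda,\mu\ge\frac12$. The map $(a,c;b,d)\mapsto(\mathbf n-b,\mathbf n-d;\mathbf n-a,\mathbf n-c)$ is a size-preserving bijection onto the bad crossings of the dual, and it exchanges $\lambda$ and $\mu$. Passing to the dual if necessary, we may assume $\lambda\ge\mu$, so that Lemma~\ref{lem:quad} applies to the shadows. Let $o$ be the crossing point of the shadows.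

To compare heights we need a reference plane. We take the one that contains $a$ and $c$ and is parallel to $d-b$: let $h$ be the affine function on $\mathbb R^2$ with $h(\pi a)=a_3$, $h(\pi c)=c_3$ and $h(\pi d)-h(\pi b)=d_3-b_3$. It exists because $\pi c-\pi a$ and $\pi d-\pi b$ are independent. Then $b_3-h(\pi b)=d_3-h(\pi d)=:\kappa$. Since $h(o)=\lambda a_3+(1-\lambda)c_3$ and $h(o)+\kappa=\mu b_3+(1-\mu)d_3$, the height condition says $\kappa\ge0$.

Let $e=b+d-a\in\mathbb Z^3$. Then $e_3=h(\pi b)+h(\pi d)-h(\pi a)+2\kappa=h(\pi e)+2\kappa$. By Lemma~\ref{lem:quad}(a), $\pi e$ lies in the triangle $o\,\pi c\,\pi d$, hence in $[0,n_1]\times[0,n_2]$. At the vertices of this triangle, $h(o)$ and $h(\pi c)$ lie in $[0,n]$ and $h(\pi d)=d_3-\kappa$ lies in $[-\kappa,n]$. Therefore $-\kappa\le h(\pi e)\le n$, and $e_3\ge\kappa\ge0$. Put $e^*=(\pi e,\min(e_3,n))$. Then $e^*\in P$ and $e^*_3\ge h(\pi e)$. If $e^*\in W$, then $a+e^*\le a+e=b+d$ contradicts $(\mathrm T_2)$. So $e^*\in L$.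

Let $\mu=\frac12$. If $\pi e=\pi c$, then $e_3^*\ge h(\pi c)=c_3$ gives $e^*\ge c$, contrary to $(\mathrm T_1)$. Otherwise $\pi e\in(o,\pi c)\subseteq(\pi a,\pi c)$ by Lemma~\ref{lem:quad}(b), and $(a,c;e^*)$ is a bad segment, contrary to Proposition~\ref{prop:seg}.

Let $\mu>\frac12$. By Lemma~\ref{lem:quad}(c), the open segments $(\pi a,\pi c)$ and $(\pi b,\pi e)$ meet at a point $o'=(1-\theta)\pi b+\theta\pi e$, and no three of the shadows are collinear. Since $b_3\ge h(\pi b)$ and $e_3^*\ge h(\pi e)$, we get $(1-\theta)b_3+\theta e_3^*\ge h(o')$, and $h(o')$ is the height of the segment $[a,c]$ over $o'$. So $(a,c;b,e^*)$ is a bad crossing whose size is $\mu<1$ times the minimal one, a contradiction.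
\end{proof}

\section{Triangles}\label{sec:triangles}

Let $(a,b,c;p)$ be a bad triangle, let $(\alpha,\beta,\gamma)$ be the barycentric coordinates of $\pi p$, that is, $\pi p=\alpha\pi a+\beta\pi b+\gamma\pi c$ with $\alpha+\beta+\gamma=1$, and call $\ell=p_3-h(\pi p)\ge0$ the \emph{excess} of $p$. Two integral combinations have their shadows in the triangle. If $\gamma\ge\frac12$, the \emph{double} $2p-c$ has coordinates $(2\alpha,2\beta,2\gamma-1)$ and excess $2\ell$. If $\alpha,\beta,\gamma<\frac12$, the \emph{complement} $a+b+c-2p$ has coordinates $(1-2\alpha,1-2\beta,1-2\gamma)$ and excess $-2\ell$. In a minimal triangle the complement will lose and give a violation of $(\mathrm T_3)$. The double loses by $(\mathrm T_2)$, and this is progress when $\ell>0$, since the excess grows. When $\ell=0$, doubling can run in a cycle (Figure~\ref{fig:seven}), and the violation of $(\mathrm T_3)$ may involve three different losing points. So the flat case needs its own argument, and we begin with it.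

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\foreach \x in {0,1,2,3} \foreach \y in {0,1,2,3} \fill[gray!60] (\x,\y) circle (1pt);
\draw (0,0)--(3,1)--(2,3)--cycle;
\fill (0,0) circle (2pt) node[below left] {$a$};
\fill (3,1) circle (2pt) node[right] {$b$};
\fill (2,3) circle (2pt) node[above] {$c$};
\draw[->] (1.08,1.08)--(1.9,1.9);
\draw[->] (2,1.88)--(2,1.12);
\draw[->] (1.88,1)--(1.12,1);
\draw[fill=white] (1,1) circle (2pt);
\draw[fill=white] (2,2) circle (2pt);
\draw[fill=white] (2,1) circle (2pt);
\end{tikzpicture}
\caption{The lattice triangle $a=(0,0)$, $b=(3,1)$, $c=(2,3)$. Its other lattice points $(1,1)$, $(2,2)$, $(2,1)$ have barycentric coordinates $\frac17(4,1,2)$, $\frac17(1,2,4)$, $\frac17(2,4,1)$. Doubling a point away from the vertex with coefficient $\frac47$ permutes them cyclically: $2(1,1)-a=(2,2)$, $2(2,2)-c=(2,1)$, $2(2,1)-b=(1,1)$. The three points together satisfy $(1,1)+(2,2)+(2,1)=a+b+c$.}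
\label{fig:seven}
\end{figure}

We shall twice use the following subdivision fact. Let $T$ be a nondegenerate triangle, $x\in T$ not a vertex, and $y\ne x$ an interior point of $T$. The nondegenerate triangles spanned by $x$ and two vertices of $T$ cover $T$, each has smaller area than $T$, and their edges are edges of $T$ or segments from $x$ to a vertex. So $y$ lies in the interior of one of these triangles or in an open segment from $x$ to a vertex.

\begin{proposition}[flat triangles]\label{prop:flat}
Let the coloring satisfy $(\mathrm T_1)$, $(\mathrm T_2)$, $(\mathrm T_3)$ and let $a,b,c\in W$. Then the convex hull of $a,b,c$ in $\mathbb R^3$ contains no point of $L$.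
\end{proposition}

\begin{proof}
\emph{Step 0: a segment with endpoints $x,x'\in W$ contains no point of $L$.} Let $y\in L\cap(x,x')$. If $\pi x=\pi x'$, then $y$ lies above the lower of $x,x'$, contrary to $(\mathrm T_1)$. Otherwise $(x,x';y)$ is a bad segment, contrary to Proposition~\ref{prop:seg}.

This settles the case of collinear $a,b,c$. Suppose the proposition fails, and among the nondegenerate triangles with vertices in $W$ that contain a point of $L$ let $T=\operatorname{conv}\{a,b,c\}$ have minimal area. Let $\Pi$ be its plane and $\Gamma=\Pi\cap\mathbb Z^3$; interiors are taken in $\Pi$. By Step 0, a point $y\in L\cap T$ is interior.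

\emph{Step 1: every $x\in\Gamma\cap T$ other than $a,b,c$ is losing and interior.} The box is convex, so $x\in P$. If $x\in W$, then $x\neq y$, and by the subdivision fact $y$ lies in a smaller triangle with vertices in $W$ or on a segment from $x$ to a vertex, contradicting minimality or Step 0. So $x\in L$, and $x$ is not on an edge by Step 0.

Let $I$ be the set of interior points of $T$ in $\Gamma$. It is finite and nonempty, and $I\subseteq L$. We want $y,y',y''\in I$ with $y+y'+y''=a+b+c$. In barycentric coordinates this asks that three vectors add up to $(1,1,1)$; since their entries are positive with total $3$, it is enough that the sum be integral. This leads us to consider barycentric coordinates modulo $1$.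

\emph{Step 2: a finite group.} For $z\in\Pi$ let $\kappa(z)=(\alpha,\beta,\gamma)$ be defined by $z=\alpha a+\beta b+\gamma c$, $\alpha+\beta+\gamma=1$. Let $[z]$ be the class of $\kappa(z)$ in $(\mathbb R/\mathbb Z)^3$ and $G=\{[z]:z\in\Gamma\}$. For $z,z'\in\Gamma$ the points $z+z'-a$ and $2a-z$ lie in $\Gamma$ and have classes $[z]+[z']$ and $-[z]$, and $[a]=0$; so $G$ is a group. If a vector $(\alpha',\beta',\gamma')$ with sum $1$ represents $[z]$, $z\in\Gamma$, then $\alpha'a+\beta'b+\gamma'c$ differs from $z$ by an integer combination of $a,b,c$, so it lies in $\Gamma$.

For $g\in G\setminus\{0\}$ let $f(g)\in[0,1)^3$ be the representative of $g$ and $\sigma(g)$ the sum of its entries. This is an integer, because $g$ has a representative with sum $1$, and $0<\sigma(g)<3$. No entry of $f(g)$ is $0$: otherwise $\sigma(g)<2$, so $\sigma(g)=1$, and $f(g)$ is the coordinate vector of a point of $\Gamma$ on the boundary of $T$ that is not a vertex, contrary to Step 1. Hence $f(-g)=(1,1,1)-f(g)$ and $\sigma(-g)=3-\sigma(g)$. Let $[I]=\{[z]:z\in I\}$. If $z\in I$, then $\kappa(z)\in(0,1)^3$, so $[z]\ne0$, $f([z])=\kappa(z)$ and $\sigma([z])=1$. Conversely, if $\sigma(g)=1$,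 then $f(g)$ is the coordinate vector of a point of $I$. Thus $[I]=\sigma^{-1}(1)$, $-[I]=\sigma^{-1}(2)$, and
\[
G\setminus\{0\}=[I]\sqcup(-[I]).
\]
In particular $G$ is finite.

\emph{Step 3: $[I]$ is closed under addition.} Let $y,y'\in I$ and $g=[y]+[y']$. Then $g\ne0$ because $[I]$ and $-[I]$ are disjoint. If $g\notin[I]$, then $-g=[y'']$ with $y''\in I$. The vector $\kappa(y)+\kappa(y')+\kappa(y'')$ is integral, has positive entries and has sum $3$, so it equals $(1,1,1)$. That is, $a+b+c=y+y'+y''$, contrary to $(\mathrm T_3)$.

Now all positive multiples of an element of $[I]$ lie in $[I]$, and one of them is $0$ because $G$ is finite. This contradicts $0\notin[I]$.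
\end{proof}

In Example~\ref{ex:three} the triangle has $I=\{p\}$ with $\kappa(p)=\frac13(1,1,1)$ and $G$ of order $3$; there $[p]+[p]\notin[I]$ and Step 3 produces $a+b+c=3p$. That game satisfies $(\mathrm T_1)$ and $(\mathrm T_2)$, so Proposition~\ref{prop:flat} fails without $(\mathrm T_3)$. In Figure~\ref{fig:seven} the group has order $7$ and $[I]$ is closed under doubling, but not under adding two different elements.

\begin{proposition}\label{prop:tri}
A coloring satisfying $(\mathrm T_1)$, $(\mathrm T_2)$, $(\mathrm T_3)$ has no bad triangle.
\end{proposition}

\begin{proof}
Otherwise choose a bad triangle $(a,b,c;p^0)$ for which the closed triangle $\Delta$ with vertices $\pi a,\pi b,\pi c$ has minimal area, and let $h$ be as in Definition~\ref{def:bad}. Then $0\le h\le n$ on $\Delta$, and $\Delta\subseteq[0,n_1]\times[0,n_2]$. Minimality determines the color of everything on or below the plane of $a,b,c$.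

\emph{Claim. If $x\in P$, $\pi x\in\Delta$ is not a vertex and $x_3\le h(\pi x)$, then $x\in L$.} Suppose $x\in W$. If $\pi x=\pi p^0$, then $x_3\le h(\pi p^0)\le p_3^0$ contradicts $(\mathrm T_1)$. So the subdivision fact applies to $\pi x$ and $\pi p^0$. If $\pi p^0$ is interior to a triangle spanned by $\pi x$ and two vertices, say $\pi a,\pi b$, then the affine function interpolating the heights of $x,a,b$ is $\le h$ at these three shadows, hence at $\pi p^0$, and $(x,a,b;p^0)$ is a bad triangle of smaller area. If $\pi p^0$ lies in an open segment from $\pi x$ to a vertex, say $\pi a$, the same comparison shows that $(x,a;p^0)$ is a bad segment. Both are impossible, which proves the claim.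

Since doubling increases the excess, we start from a losing point of largest excess. Among all $y\in L$ with $\pi y\in\Delta$ let $p$ maximize $y_3-h(\pi y)$, and let $\ell$ be the maximum; $\ell\ge0$ because $p^0$ competes. The shadow $\pi p$ is not a vertex, say $\pi a$, since then $p\ge a$, contrary to $(\mathrm T_1)$; it is not on an open edge, say $(\pi a,\pi b)$, since then $(a,b;p)$ would be a bad segment. So $\pi p=\alpha\pi a+\beta\pi b+\gamma\pi c$ with $\alpha,\beta,\gamma>0$ and $\alpha+\beta+\gamma=1$. If $\ell=0$, then $p=\alpha a+\beta b+\gamma c$, contrary to Proposition~\ref{prop:flat}. So $\ell>0$.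

\emph{Case 1: one coefficient, say $\gamma$, is at least $\frac12$.} Let $d=2p-c$. Then $\pi d=2\alpha\pi a+2\beta\pi b+(2\gamma-1)\pi c\in\Delta$ and
\[
d_3=2h(\pi p)+2\ell-h(\pi c)=h(\pi d)+2\ell\ge0 .
\]
Put $d^*=(\pi d,\min(d_3,n))\in P$. If $d^*\in W$, then $c+d^*\le c+d=p+p$ contradicts $(\mathrm T_2)$. So $d^*\in L$. If $d_3\le n$, then $d^*=d$ has excess $2\ell>\ell$, contrary to the choice of $p$. If $d_3>n$, the truncation may have destroyed the gain in excess, but it has put $d^*$ on the top face of the box. The points $(\pi a,n)$, $(\pi b,n)$, $(\pi c,n)$ are in $W$ by $(\mathrm T_1)$, and $d^*=(\pi d,n)\in L$ lies in their convex hull, contrary to Proposition~\ref{prop:flat}.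

\emph{Case 2: $\alpha,\beta,\gamma<\frac12$.} Let $r=a+b+c-2p$. Then $\pi r=(1-2\alpha)\pi a+(1-2\beta)\pi b+(1-2\gamma)\pi c$ has positive coefficients with sum $1$, so it is interior to $\Delta$, and
\[
r_3=h(\pi a)+h(\pi b)+h(\pi c)-2h(\pi p)-2\ell=h(\pi r)-2\ell .
\]
Put $r^*=(\pi r,\max(r_3,0))$. Then $0\le r^*_3\le h(\pi r)\le n$, so $r^*\in P$, and $r^*\in L$ by the claim. But $a+b+c=p+p+r\le p+p+r^*$ contradicts $(\mathrm T_3)$.
\end{proof}

Condition $(\mathrm T_3)$ has entered at two places only: Step 3 of Proposition~\ref{prop:flat} and Case 2 above.

\section{The upper bounds}\label{sec:upper}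

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:trade} the coloring $(W,L)$ of the profiles satisfies $(\mathrm T_1)$, $(\mathrm T_2)$, $(\mathrm T_3)$, and so does its dual. By Propositions~\ref{prop:seg}, \ref{prop:cross} and \ref{prop:tri}, neither has a bad segment, crossing or triangle. By Lemma~\ref{lem:four}, \eqref{eq:sep} has a solution, and by Lemma~\ref{lem:weights} the game is weighted. For a game with three types take the types as classes, by Lemma~\ref{lem:order}(b).
\end{proof}

\begin{proposition}\label{prop:small}
Every simple game with one type is weighted, and every $2$-trade robust simple game with two types is weighted.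
\end{proposition}

\begin{proof}
With one type, winning depends only on $|S|$. Let $q$ be the least size of a winning coalition; then $q\ge1$, and by monotonicity $S$ wins if and only if $|S|\ge q$.

With two types, take $N_1=\emptyset$ and let $N_2,N_3$ be the types. All shadows lie on the line $x_1=0$, so neither the coloring nor its dual has a bad crossing or a bad triangle, as these require three noncollinear shadows. Bad segments are excluded by Proposition~\ref{prop:seg}, which needs only $(\mathrm T_1)$ and $(\mathrm T_2)$. Lemmas~\ref{lem:four} and \ref{lem:weights} finish the proof.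
\end{proof}

\section{Four or more types}\label{sec:four}

Examples~\ref{ex:two} and \ref{ex:three} suggest looking, for $t=4$, for a hyperplane whose only profiles are the vertices of a tetrahedron and its centroid $p$. Write the vertices as $p+g^1,\dots,p+g^4$ with $\sum g^i=0$. We choose $g^i$ positive in coordinate $i$ and negative in the others, with $p$ so small that two negative steps in one coordinate already leave the nonnegative orthant, and we require that the $g^i$ generate all integer vectors parallel to the hyperplane.

\begin{proposition}\label{prop:four}
Let $w=(205,90,81,91)$, $\mathbf n=(4,10,10,10)$, $p=(1,3,3,3)$ and $\tau=w\cdot p=991$. The game $\mathcal G(w,\mathbf n,\tau,p)$ is complete with exactly four types, is $3$-trade robust, and has a forbidden transform of length $4$.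
\end{proposition}

\begin{proof}
The total weight is $w\cdot\mathbf n=820+900+810+910=3440>\tau$. Let
\[
g^1=(3,-2,-2,-3),\quad g^2=(-1,7,-3,-2),\quad g^3=(-1,-2,7,-2),\quad g^4=(-1,-3,-2,7).
\]
Each coordinate sums to zero, so $\sum g^i=0$, and
\begin{align*}
w\cdot g^2&=-205+630-243-182=0,\\
w\cdot g^3&=-205-180+567-182=0,\\
w\cdot g^4&=-205-270-162+637=0;
\end{align*}
hence also $w\cdot g^1=0$.

\emph{The vectors $g^2,g^3,g^4$ are a basis of the lattice $\{v\in\mathbb Z^4:w\cdot v=0\}$.} Deleting the second, respectively the fourth, column of the matrix with rows $g^2,g^3,g^4$ and expanding along the first row gives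
\[
\det\begin{pmatrix}-1&-3&-2\\-1&7&-2\\-1&-2&7\end{pmatrix}=-45-27-18=-90,\qquad
\det\begin{pmatrix}-1&7&-3\\-1&-2&7\\-1&-3&-2\end{pmatrix}=-25-63-3=-91 .
\]
So the three vectors are linearly independent and span the hyperplane $w\cdot v=0$. If an integer vector $v$ equals $\sum_{i=2}^4c_ig^i$ with real $c_i$, Cramer's rule applied to the two triples of columns gives $90c_i\in\mathbb Z$ and $91c_i\in\mathbb Z$, hence $c_i\in\mathbb Z$.

\emph{The set $F$.} Let $x\in\mathbb Z^4_{\ge0}$ with $w\cdot x=991$. Then $x=p+\sum_{l=1}^4k_lg^l$ with integers $k_l$, and since $\sum g^l=0$ we may add a constant to all $k_l$ so that $\min k_l=0$, say $k_i=0$. Then $0\le x_i=p_i-\sum_{l\ne i}k_l|g^l_i|$. For $i=1$ all $|g^l_1|$ with $l\ne1$ equal $1=p_1$; for $i\ge2$ all $|g_i^l|$ with $l\neq i$ lie in $\{2,3\}$ and $p_i=3$. In both cases two such terms, equal or not, add up to more than $p_i$. So $\sum k_l\le1$, and $F=\{p,a^1,a^2,a^3,a^4\}$ with $a^i=p+g^i$: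
\[
a^1=(4,1,1,0),\quad a^2=(0,10,0,1),\quad a^3=(0,1,10,1),\quad a^4=(0,0,1,10),
\]
all of which lie in the box.

\emph{Transforms and types.} By Lemma~\ref{lem:exc}(b), a forbidden transform of length $j$ exists if and only if there are integers $m_i\ge0$ with $\sum m_i=j$ and $\sum m_ig^i=0$. Substituting $g^1=-g^2-g^3-g^4$ gives $\sum_{i=2}^4(m_i-m_1)g^i=0$, so all $m_i$ are equal and $4\mid j$. Thus there is none of length $j\le3$, and $m_i=1$ gives one of length $4$. The weights are ordered $205>91>90>81$, and Lemma~\ref{lem:exc}(c) applies with $a^1$ for $205>91$, with $a^4$ for $91>90$, and with $a^1$ for $90>81$.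
\end{proof}

To reach larger $t$ we add one voter at a time, in a way that leaves the forbidden transforms unchanged and creates a new type. A \emph{vetoer} is a voter who belongs to every winning coalition; a \emph{passer} is a voter who wins alone. Given a game on $N$ and a new voter $z$, define two games on $N\cup\{z\}$. In the \emph{vetoer extension}, $S$ wins if $z\in S$ and $S\setminus\{z\}$ wins in the old game. In the \emph{passer extension}, $S$ wins if $z\in S$ or $S$ wins in the old game. Both are simple games. Adjoining a vetoer twice in a row would put the two new voters in the same type, so the two extensions are alternated.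

\begin{lemma}\label{lem:extend}
Let $(N,\mathcal W)$ be a complete simple game with $t$ types.
\begin{enumerate}
\item[(a)] For each $j$, either extension has a forbidden transform of length $j$ if and only if the old game has one.
\item[(b)] If the old game has no vetoer, the vetoer extension is complete with $t+1$ types and has no passer.
\item[(c)] If the old game has no passer, the passer extension is complete with $t+1$ types and has no vetoer.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In a forbidden transform of the vetoer extension all $j$ winning coalitions contain $z$, hence so do all $j$ losing ones; deleting $z$ everywhere gives a forbidden transform of the old game, and adding $z$ everywhere reverses this. In a forbidden transform of the passer extension no losing coalition contains $z$, hence no winning one does; on coalitions without $z$ the old and new games agree, so the two games have the same forbidden transforms.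

(b) Let $u,v\in N$ and $S\subseteq(N\cup\{z\})\setminus\{u,v\}$. If $z\notin S$, both $S\cup\{u\}$ and $S\cup\{v\}$ lose; if $z\in S$, their outcomes are those of the old game after deleting $z$. So the comparisons among old voters are unchanged. We have $z\succeq v$ because $S\cup\{v\}$ loses whenever $z\notin S$. Since $v$ is not a vetoer of the old game, some winning coalition omits $v$, so $S=N\setminus\{v\}$ wins there; then $S\cup\{z\}$ wins and $S\cup\{v\}=N$ loses in the new game, so $v\not\succeq z$. Hence the new game is complete and $\{z\}$ is a new type. No one-element coalition wins: $\{v\}$ lacks $z$, and $\{z\}\setminus\{z\}=\emptyset$ loses.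

(c) With $u,v,S$ as before, if $z\in S$ both coalitions win, and otherwise the outcomes are the old ones; again the old comparisons are unchanged. We have $z\succeq v$ because every coalition containing $z$ wins, and $v\not\succeq z$ because $\{z\}$ wins and $\{v\}$ loses. There is no vetoer, since the winning coalitions $\{z\}$ and $N$ are disjoint.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Proposition~\ref{prop:small} gives $k(1)=1$ and $k(2)\le2$, and Theorem~\ref{thm:main} gives $k(3)\le3$. Examples~\ref{ex:two} and \ref{ex:three} give $k(2)\ge2$ and $k(3)\ge3$. The game of Proposition~\ref{prop:four} has no vetoer, since removing one voter from $N$ leaves weight at least $3440-205>991$. Apply to it alternately the vetoer and the passer extension, $t-4$ steps in all. By Lemma~\ref{lem:extend}(b),(c) the hypothesis of each step is supplied by the previous one, and the final game is complete with exactly $t$ types. By Lemma~\ref{lem:extend}(a) it is $3$-trade robust and has a forbidden transform of length $4$, so it is not weighted. Hence $k(t)\ge4$ for all $t\ge4$.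
\end{proof}

\begin{thebibliography}{9}

\bibitem{FFK}
Josep Freixas, Marc Freixas, and Sascha Kurz,
\emph{Characterization of threshold functions: state of the art, some new contributions and open problems},
arXiv:1603.00329 (2016).

\bibitem{Schrijver}
Schrijver,
\emph{Theory of Linear and Integer Programming}.

\end{thebibliography}
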